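# Agler decompositions of symmetric multi-affine polynomials

## 1. Guessing "yes", and testing it in one, two and three variables

The first guess is *yes*. The question is whether certain polynomials without zeros on a polydisk satisfy a sum-of-squares identity that makes an inequality visible. Let us make it precise.

**Definition (stable, multi-affine, symmetric).** A polynomial $p\in\mathbb C[z_1,\dots,z_n]$ is *stable* if it has no zeros on the closed polydisk $\overline{\mathbb D}^n$. It is *multi-affine* if it has degree at most one in each variable separately. It is *symmetric* if $p(z_{\pi(1)},\dots,z_{\pi(n)})=p(z_1,\dots,z_n)$ for every permutation $\pi$ of $\{1,\dots,n\}$.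

For instance $4-z_1-z_2-z_3$ has all three properties. The polynomial $3-z_1-z_2-z_3$ is symmetric and multi-affine. It is not stable, since it vanishes at $(1,1,1)$, but it has no zeros in the open polydisk $\mathbb D^3$.

**Definition (reflection).** If $p$ has degree $d_j$ in $z_j$, its reflection is
$$\tilde p(z_1,\dots,z_n)=z_1^{d_1}\cdots z_n^{d_n}\,\overline{p(1/\bar z_1,\dots,1/\bar z_n)} .$$

For $p=1-az$ with $a\neq0$ we get $\tilde p=z-\bar a$. For $p=3-z_1-z_2-z_3$ we get $\tilde p=3z_1z_2z_3-z_2z_3-z_1z_3-z_1z_2$. On the torus $|z_1|=\dots=|z_n|=1$ we have $1/\bar z_j=z_j$, so $|\tilde p|=|p|$ there.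

**Definition (Agler denominator).** A stable polynomial $p$ is an *Agler denominator* if there are finitely many polynomials $A_{j,k}$ such that, with $SOS_j(z)=\sum_k|A_{j,k}(z)|^2$,
$$|p(z)|^2-|\tilde p(z)|^2=\sum_{j=1}^n(1-|z_j|^2)\,SOS_j(z)\qquad\text{for all }z\in\mathbb C^n. \tag{1}$$

Such an identity displays the inequality $|\tilde p|\le|p|$ on $\mathbb D^n$: every term on the right is visibly nonnegative there. It is known that for $n=1,2$ every stable polynomial is an Agler denominator. The question, from Greg Knese, "Stable symmetric polynomials and the Schur-Agler class", arXiv:1008.4560 (2010), is this: *for every $n$, is every multi-affine symmetric stable polynomial an Agler denominator?*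

Why guess yes? Because a symmetric multi-affine polynomial is a one-variable object in disguise. It has the form $p=\sum_{k=0}^np_ke_k$ with $e_k$ the elementary symmetric polynomials, and its diagonal restriction $q(z)=p(z,\dots,z)=\sum_kp_k\binom nkz^k$ determines all the $p_k$. One variable is the easiest case. By symmetry one may also hope for a single function $S$ in $n-1$ variables with $SOS_j=S(z_1,\dots,\widehat{z_j},\dots,z_n)$, where the hat means omission.

**One variable.** Take $p=1-az$ with $|a|\le1$. Expanding both sides,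
$$|1-az|^2-|z-\bar a|^2=(1-|a|^2)(1-|z|^2), \tag{2}$$
because the mixed terms $-az-\bar a\bar z$ occur in both squares and cancel. So $S=1-|a|^2$.

**Averaging over the roots.** In general, suppose $p$ has no zeros in $\mathbb D^n$ and $p(0)=1$. Then $q$ has no zeros in $\mathbb D$, has degree at most $n$, and $q(0)=1$. Hence $q(z)=\prod_{i=1}^n(1-a_iz)$ with all $|a_i|\le1$, where some $a_i$ may be $0$. The average
$$p(z)=\frac1{n!}\sum_{\tau\in S_n}\Pi_\tau(z),\qquad \Pi_\tau(z)=\prod_{i=1}^n(1-a_{\tau(i)}z_i), \tag{3}$$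
is symmetric and multi-affine with diagonal restriction $q$, so it is indeed $p$. Likewise, when $p$ is nonconstant, $\tilde p$ is the average of $\tilde\Pi_\tau=\prod_i(z_i-\bar a_{\tau(i)})$, since $\tilde p$ is symmetric and multi-affine with diagonal restriction $z^n\overline{q(1/\bar z)}=\prod_i(z-\bar a_i)$.

The first thing to try is therefore to decompose $|\Pi_\tau|^2-|\tilde\Pi_\tau|^2$ for each $\tau$, which is easy because it is a difference of products of factors as in (2), and then to average. The catch is that $|p|^2$ is the square of an average and not the average of the squares. The difference is a variance: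
$$|p|^2-|\tilde p|^2=\Big(\text{average of }|\Pi_\tau|^2-|\tilde\Pi_\tau|^2\Big)-\Big(\mathrm{Var}(\Pi_\tau)-\mathrm{Var}(\tilde\Pi_\tau)\Big).$$

**Two variables.** The two values of $\Pi_\tau$ differ by $(a_2-a_1)(z_1-z_2)$, and the two values of $\tilde\Pi_\tau$ differ by $(\bar a_1-\bar a_2)(z_1-z_2)$. Both variances equal $\frac14|a_1-a_2|^2|z_1-z_2|^2$ and cancel. Put $Q_i=\frac{1-|a_i|^2}2$. From
$$xy-\tilde x\tilde y=\tfrac12\big[(x-\tilde x)(y+\tilde y)+(x+\tilde x)(y-\tilde y)\big]$$
and (2), averaging over the two orders gives $|p|^2-|\tilde p|^2=(1-|z_1|^2)S(z_2)+(1-|z_2|^2)S(z_1)$ with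
$$S(z)=\tfrac12\Big[Q_1\big(|1-a_2z|^2+|z-\bar a_2|^2\big)+Q_2\big(|1-a_1z|^2+|z-\bar a_1|^2\big)\Big]. \tag{4}$$

**Three variables.** Take $p=1-\frac13(z_1+z_2+z_3)$, so $q=1-z$ and $(a_1,a_2,a_3)=(1,0,0)$. The products $\Pi_\tau$ take the values $1-z_i$ equally often, and the $\tilde\Pi_\tau$ the values $(z_i-1)z_jz_k$ with $\{i,j,k\}=\{1,2,3\}$. The average of the differences is
$$\tfrac13\sum_i|1-z_i|^2\big(1-|z_jz_k|^2\big),\qquad 1-|z_jz_k|^2=\tfrac12\big[(1-|z_j|^2)(1+|z_k|^2)+(1-|z_k|^2)(1+|z_j|^2)\big].$$
Three numbers $x_1,x_2,x_3$, taken equally often, have variance $\frac19\sum_{i<j}|x_i-x_j|^2$. So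
$$\mathrm{Var}(\Pi_\tau)-\mathrm{Var}(\tilde\Pi_\tau)=\tfrac19\sum_{i<j}|z_i-z_j|^2-\tfrac19\sum_{i<j}|z_k|^2|z_i-z_j|^2=\tfrac19\sum_k(1-|z_k|^2)|z_i-z_j|^2 ,$$
where $k$ is the index different from $i,j$. Collecting the factor of $1-|z_3|^2$,
$$S(z_1,z_2)=\tfrac16\Big[(1+|z_1|^2)|1-z_2|^2+(1+|z_2|^2)|1-z_1|^2\Big]-\tfrac19|z_1-z_2|^2. \tag{5}$$
Here is the point where averaging stops working: *the variance no longer cancels, and it enters with a minus sign*. Formula (5) is a difference of sums of squares. Yet the guess survives. By the parallelogram law,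
$$|1-z_1|^2+|1-z_2|^2=2\big|1-\tfrac{z_1+z_2}2\big|^2+\tfrac12|z_1-z_2|^2,$$
$$|z_1(1-z_2)|^2+|z_2(1-z_1)|^2=2\big|\tfrac{z_1+z_2}2-z_1z_2\big|^2+\tfrac12|z_1-z_2|^2,$$
so the bracket in (5) hides a full $|z_1-z_2|^2$, and since $\frac16-\frac19=\frac1{18}$,
$$S(z_1,z_2)=\tfrac13\big|1-\tfrac{z_1+z_2}2\big|^2+\tfrac13\big|\tfrac{z_1+z_2}2-z_1z_2\big|^2+\tfrac1{18}|z_1-z_2|^2. \tag{6}$$

This example also refutes a sharper guess, namely that $S$ can be read off the diagonal by replacing each square $|f(z)|^2$ by $|\hat f(z_1,z_2)|^2$ with $\hat f$ the symmetric multi-affine polynomial restricting to $f$. That would give (6) without its last term. But then the coefficient of $|z_1|^2$ in $\sum_j(1-|z_j|^2)S(z_{\hat\jmath})$ would be $-\frac13+2\cdot\frac13(\frac14+\frac14)=0$, while in $|p|^2-|\tilde p|^2$ it is $\frac19$. The diagonal does not see $|z_1-z_2|^2$.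

So we need a way of measuring, for every $n$, how many hidden squares of differences $z_i-z_j$ the main term contains, against how many the variance removes. The proof does this bookkeeping with a Laplacian.

## 2. The theorems

**Theorem 1.** Let $p\in\mathbb C[z_1,\dots,z_n]$ be nonconstant, multi-affine, symmetric, with no zeros in the open polydisk $\mathbb D^n$ (in particular, $p$ may be stable). Then there are finitely many multi-affine polynomials $A_k$ in $n-1$ variables such that, for all $z\in\mathbb C^n$,
$$|p(z)|^2-|\tilde p(z)|^2=\sum_{j=1}^n(1-|z_j|^2)\,S(z_1,\dots,\widehat{z_j},\dots,z_n),\qquad S=\sum_k|A_k|^2. \tag{7}$$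

This answers the question: for every $n$, every multi-affine symmetric stable polynomial is an Agler denominator. Indeed, if $p$ is constant, then $|p|^2-|\tilde p|^2=0$ and there is nothing to prove. If $p$ is nonconstant, then by symmetry every variable occurs, the multidegree is $(1,\dots,1)$, and (7) is an instance of (1).

In the following complements $\tilde p$ is formed with multidegree $(1,\dots,1)$.

**Theorem 2.** Let $p$ be nonconstant, multi-affine, symmetric.

(a) The following are equivalent: (i) $|\tilde p|\le|p|$ on $\mathbb D^n$; (ii) $|p|^2-|\tilde p|^2=\sum_j(1-|z_j|^2)SOS_j$ for some finite sums of squares $SOS_j$ of moduli of polynomials; (iii) $p$ has no zeros in $\mathbb D^n$, or $\tilde p=cp$ with $|c|=1$.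

(b) If $p$ has no zeros in $\mathbb D^n$, there is exactly one kernel $k(z,\bar w)$ in $(n-1)+(n-1)$ variables that is of degree $\le1$ in each $z_i$ and each $\bar w_i$, is invariant under simultaneous permutations of the $z_i$ and $w_i$, and satisfies the identity (7) with $S(z)=k(z,\bar z)$.

(c) If $p$ is stable, then in the decomposition constructed below the $A_k$ span the whole $2^{n-1}$-dimensional space of multi-affine polynomials in $n-1$ variables.

**Corollary 3.** If $p$ is a nonconstant symmetric multi-affine stable polynomial, then every multi-affine polynomial (not necessarily symmetric) with coefficients sufficiently close to those of $p$ is an Agler denominator.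

Theorem 1 is proved in Sections 3–7, the rest in Sections 8–10.

## 3. Kernels, and four letters for the factors

**Definition (kernel).** A *kernel* is a polynomial $k(z,\bar w)$ in $z=(z_1,\dots,z_N)$ and $\bar w=(\bar w_1,\dots,\bar w_N)$, where $z_i$ and $\bar w_i$ are treated as independent variables. It is *positive* if $k=\sum_kf_k(z)\overline{f_k(w)}$, a finite sum with polynomials $f_k$.

For example $1+z\bar w$ is positive, and $1-z\bar w$ is not, since at $w=z=2$ it is negative. Setting $w=z$ in a positive kernel gives a sum of squares. Nothing is lost by setting $w=z$: a polynomial in $z,\bar w$ that vanishes whenever $w=z$ is zero, because the coordinates $z_j,\bar z_j$ are invertible linear combinations of the real and imaginary parts of $z_j$. Sums, nonnegative multiples and products of positive kernels are positive; for products, multiply the functions pairwise.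

**Lemma 4.** If $k=\sum_kf_k(z)\overline{f_k(w)}$ has degree $\le d$ in $z_i$, then every $f_k$ has degree $\le d$ in $z_i$.

*Proof.* Suppose $e>d$ is the largest $z_i$-degree among the $f_k$, and let $g_k$ be the coefficient of $z_i^e$ in $f_k$. The coefficient of $z_i^e\bar w_i^e$ in the kernel is $\sum_kg_k(z)\overline{g_k(w)}$, and it is zero. Setting $w=z$ gives $\sum_k|g_k|^2=0$, so all $g_k=0$, a contradiction. $\square$

A factor such as $(1-az)\overline{(1-aw)}$ is a linear combination of $1,z,\bar w,z\bar w$. Give these four functions names and forget, for a while, that they are related.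

**Definition ($\mathcal P_N$, $F^\circ$, $\Phi_N$).** Let $\mathcal P_N$ be the space of homogeneous polynomials of degree $N$ in $\mathbb C[A,X,Y,D]$ (zero if $N<0$). For $F\in\mathcal P_N$ put
$$F^\circ(z,\bar w)=F(1,z,\bar w,z\bar w)\qquad(\text{one variable }z\text{, one variable }w).$$
Define a linear map $\Phi_N$ from $\mathcal P_N$ to kernels in $N+N$ variables by
$$\Phi_N(\ell_1\cdots\ell_N)=\frac1{N!}\sum_{\tau\in S_N}\prod_{i=1}^N\ell_{\tau(i)}^\circ(z_i,\bar w_i)\qquad(\ell_i\in\mathcal P_1).$$

The right side is symmetric and multilinear in $\ell_1,\dots,\ell_N$, and $\mathcal P_N=\mathrm{Sym}^N\mathcal P_1$, so $\Phi_N$ is well defined. For instance $\Phi_2(AD)=\frac12(z_1\bar w_1+z_2\bar w_2)$ and $\Phi_2(XY)=\frac12(z_1\bar w_2+z_2\bar w_1)$. These two kernels agree for $z_1=z_2$, $w_1=w_2$ but are different.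

Three properties are immediate. The kernel $\Phi_N(F)$ has degree $\le1$ in each $z_i$ and each $\bar w_i$. It is invariant under simultaneous permutations of the $z_i$ and $w_i$. Its restriction to the diagonal $z_1=\dots=z_N=z$, $w_1=\dots=w_N=w$ is $F^\circ$.

**Product rule.** For $F\in\mathcal P_{N_1}$, $G\in\mathcal P_{N_2}$ and $N=N_1+N_2$,
$$\Phi_N(FG)=\binom N{N_1}^{-1}\sum_{|I|=N_1}\Phi_{N_1}(F)(z_I,\bar w_I)\,\Phi_{N_2}(G)(z_{I^c},\bar w_{I^c}), \tag{8}$$
the sum being over subsets $I\subset\{1,\dots,N\}$. It suffices to take $F$, $G$ to be products of linear forms. Group the $\tau$'s by the set $I$ of positions occupied by the factors of $F$; the $\tau$'s belonging to $I$ contribute $\frac{N_1!\,N_2!}{N!}\Phi_{N_1}(F)(z_I,\bar w_I)\Phi_{N_2}(G)(z_{I^c},\bar w_{I^c})$. In particular, *if $\Phi(F)$ and $\Phi(G)$ are positive, so is $\Phi(FG)$*.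

Two elements of the algebra matter most:
$$t=A-D,\qquad R=AD-XY .$$
We have $R^\circ=0$, so $R$ is invisible on the diagonal, and by the computation above
$$\Phi_2(R)=\tfrac12(z_1-z_2)(\bar w_1-\bar w_2),\quad\text{a positive kernel.} \tag{9}$$
This is the hidden square of Section 1. Since $t^\circ=1-z\bar w$, rule (8) with $N_1=1$ gives for $K\in\mathcal P_{n-1}$
$$\Phi_n(tK)=\frac1n\sum_{j=1}^n(1-z_j\bar w_j)\,\Phi_{n-1}(K)(z_{\hat\jmath},\bar w_{\hat\jmath}), \tag{10}$$
where $z_{\hat\jmath}$ is $z$ without its $j$-th entry. So an Agler decomposition is a factor $t$ upstairs. The plan: write $p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}=\Phi_n(L)$ with $L=tK$, and prove that $\Phi_{n-1}(K)$ is positive.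

## 4. The Laplacian that detects $R$

The naive candidate for $p(z)\overline{p(w)}$ is $\Phi_n$ of the product of the factors, but by definition this is the *average of squares*. We need to know which $F$ give a *square of an average*, that is, a kernel symmetric in $z$ alone and in $w$ alone. The answer is a differential equation. Put
$$\Delta=\partial_A\partial_D-\partial_X\partial_Y,$$
and call $F$ *harmonic* if $\Delta F=0$. For example $AD+XY$ is harmonic, and $\Phi_2(AD+XY)=\frac12(z_1+z_2)(\bar w_1+\bar w_2)$ is separately symmetric. On the other hand $\Delta R=2$, and $\Phi_2(R)$ changes sign when only $z_1,z_2$ are exchanged.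

**Laplacian of $R^rF$.** For $F\in\mathcal P_f$ and $r\ge0$,
$$\Delta(R^rF)=r(r+1+f)R^{r-1}F+R^r\Delta F. \tag{11}$$
*Proof.* First, $\partial_A\partial_DR^r=rR^{r-1}+r(r-1)R^{r-2}AD$ and $\partial_X\partial_YR^r=-rR^{r-1}+r(r-1)R^{r-2}XY$. Subtracting, $\Delta R^r=2rR^{r-1}+r(r-1)R^{r-1}=r(r+1)R^{r-1}$. The cross term in $\Delta(R^rF)$ is
$$(\partial_AR^r)\partial_DF+(\partial_DR^r)\partial_AF-(\partial_XR^r)\partial_YF-(\partial_YR^r)\partial_XF=rR^{r-1}(D\partial_D+A\partial_A+Y\partial_Y+X\partial_X)F,$$
because $\partial_AR=D$, $\partial_DR=A$, $\partial_XR=-Y$, $\partial_YR=-X$. By Euler's formula this is $rfR^{r-1}F$. Add. $\square$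

**Lemma 5.** (a) A kernel of degree $\le1$ in each variable that is symmetric in the $z_i$ alone and in the $\bar w_i$ alone is determined by its diagonal restriction. (b) If $F\in\mathcal P_N$ is harmonic, $\Phi_N(F)$ is symmetric in the $z_i$ alone and in the $\bar w_i$ alone. If in addition $F^\circ$ is positive, so is $\Phi_N(F)$.

*Proof of (a).* Such a kernel has the form $\sum c_{jk}e_j(z)e_k(\bar w)$. Its diagonal restriction $\sum c_{jk}\binom Nj\binom Nkz^j\bar w^k$ determines all $c_{jk}$.

*Proof of (b), two factors.* We compute the defect of symmetry. Let $\ell_i=\alpha_iA+\beta_iX+\gamma_iY+\delta_iD$ for $i=1,2$, so $\ell_i^\circ=(\alpha_i+\gamma_i\bar w)+(\beta_i+\delta_i\bar w)z$. For $\psi(z_1,z_2)=(c_1+b_1z_1)(c_2+b_2z_2)$ we have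
$$\psi(z_1,z_2)-\psi(z_2,z_1)=(z_2-z_1)(c_1b_2-b_1c_2).$$
Apply this to the two summands of $2\Phi_2(\ell_1\ell_2)=\ell_1^\circ(z_1,\bar w_1)\ell_2^\circ(z_2,\bar w_2)+\ell_2^\circ(z_1,\bar w_1)\ell_1^\circ(z_2,\bar w_2)$. The kernel minus its image under swapping only $z_1\leftrightarrow z_2$ is $(z_2-z_1)$ times
$$(\alpha_1+\gamma_1\bar w_1)(\beta_2+\delta_2\bar w_2)-(\beta_1+\delta_1\bar w_1)(\alpha_2+\gamma_2\bar w_2)+(\alpha_2+\gamma_2\bar w_1)(\beta_1+\delta_1\bar w_2)-(\beta_2+\delta_2\bar w_1)(\alpha_1+\gamma_1\bar w_2).$$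
The constant terms cancel, and so do the $\bar w_1\bar w_2$ terms. The coefficient of $\bar w_2$ is $\alpha_1\delta_2+\alpha_2\delta_1-\beta_1\gamma_2-\beta_2\gamma_1=\Delta(\ell_1\ell_2)$, and that of $\bar w_1$ is its negative. So the expression is $(\bar w_2-\bar w_1)\Delta(\ell_1\ell_2)$, and the defect of $\Phi_2(\ell_1\ell_2)$ itself is $\frac12(z_1-z_2)(\bar w_1-\bar w_2)\Delta(\ell_1\ell_2)$.

*Proof of (b), $N$ factors.* For $N\le1$ symmetry is trivial. Let $N\ge2$. Grouping the $\tau$'s by the pair of factors in positions $1,2$,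
$$\Phi_N\Big(\prod_i\ell_i\Big)=\binom N2^{-1}\sum_{i<j}\Phi_2(\ell_i\ell_j)(z_1,z_2;\bar w_1,\bar w_2)\,\Phi_{N-2}\Big(\prod_{k\ne i,j}\ell_k\Big)(z_3,\dots;\bar w_3,\dots).$$
Also $\Delta\prod_i\ell_i=\sum_{i<j}\Delta(\ell_i\ell_j)\prod_{k\ne i,j}\ell_k$, because $\Delta$ has order two and constant coefficients and the $\ell_i$ are linear. By linearity, for all $F\in\mathcal P_N$ the kernel $\Phi_N(F)$ minus its image under $z_1\leftrightarrow z_2$ is
$$\frac1{N(N-1)}(z_1-z_2)(\bar w_1-\bar w_2)\,\Phi_{N-2}(\Delta F)(z_3,\dots;\bar w_3,\dots). \tag{12}$$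
If $\Delta F=0$ this vanishes. Conjugating by simultaneous permutations, $\Phi_N(F)$ is invariant under every transposition of the $z$'s alone, hence under all permutations of the $z$'s alone. Combining with simultaneous invariance once more, it is invariant under permutations of the $w$'s alone.

*Proof of (b), positivity.* Let $F^\circ=\sum_kf_k(z)\overline{f_k(w)}$. Since $F^\circ$ has degree $\le N$ in $z$, Lemma 4 gives $\deg f_k\le N$. Let $\hat f_k$ be the symmetric multi-affine polynomial in $N$ variables with diagonal restriction $f_k$ (replace $z^j$ by $e_j/\binom Nj$). Then $\Phi_N(F)$ and $\sum_k\hat f_k(z)\overline{\hat f_k(w)}$ are both separately symmetric and have the same diagonal restriction, so they agree by (a). $\square$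

Next we need to make an arbitrary $F$ harmonic without changing $F^\circ$.

**Lemma 6.** For $F\in\mathcal P_N$ put
$$HF=\sum_{0\le r\le N/2}c_rR^r\Delta^rF,\qquad c_r=(-1)^r\frac{(N-r)!}{r!\,N!}.$$
Then $HF$ is harmonic and $(HF)^\circ=F^\circ$.

*Proof.* Since $\Delta^rF\in\mathcal P_{N-2r}$, (11) gives $\Delta(R^r\Delta^rF)=r(N-r+1)R^{r-1}\Delta^rF+R^r\Delta^{r+1}F$. So the coefficient of $R^r\Delta^{r+1}F$ in $\Delta HF$ is $c_{r+1}(r+1)(N-r)+c_r$, which is $0$ since
$$c_{r+1}(r+1)(N-r)=(-1)^{r+1}\frac{(N-r-1)!\,(r+1)(N-r)}{(r+1)!\,N!}=-c_r .$$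
For the last $r$ there is no next term, but there $\Delta^{r+1}F=0$ for degree reasons. The second claim holds because $c_0=1$ and $R^\circ=0$. $\square$

Finally, a positivity test for kernels that are *not* separately symmetric. It says that the diagonal is enough after all, provided one looks at all Laplacians of $F$ on it.

**Lemma 7.** Let $F\in\mathcal P_N$ and suppose $(\Delta^mF)^\circ$ is positive for all $0\le m\le N/2$. Then $\Phi_N(F)$ is positive.

*Proof.* By Lemma 6, $F-HF\in R\,\mathcal P_{N-2}$. Repeating with the cofactor of $R$, we get $F=\sum_{m\le N/2}R^mF_m$ with $F_m\in\mathcal P_{N-2m}$ harmonic. For a harmonic $F_{m'}$ of degree $N-2m'$, (11) reads $\Delta(R^rF_{m'})=r(r+1+N-2m')R^{r-1}F_{m'}$. Iterating, $\Delta^m(R^{m'}F_{m'})$ is $0$ if $m'<m$, is a multiple of $R$ if $m'>m$, and is $\kappa_mF_m$ if $m'=m$, where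
$$\kappa_m=\prod_{i=0}^{m-1}(m-i)(N-m-i+1)>0 .$$
Hence $(\Delta^mF)^\circ=\kappa_mF_m^\circ$, so $F_m^\circ$ is positive, and $\Phi_{N-2m}(F_m)$ is positive by Lemma 5(b). By (8) and (9), $\Phi_N(R^mF_m)$ is positive. Sum over $m$. $\square$

## 5. The polynomial $K$, and the wrong sign

**Step 1: building $K$.** The aim is to write the left side of (7), polarized, as $\Phi_n(tK)$. Let $p$ be as in Theorem 1. Then $p(0)\ne0$, and dividing $p$ by $p(0)$ divides $|p|^2-|\tilde p|^2$ by $|p(0)|^2$, so assume $p(0)=1$ until the end of Section 7. As in Section 1, $q(z)=p(z,\dots,z)=\prod_{i=1}^n(1-a_iz)$ with $|a_i|\le1$, and $\tilde p$ is symmetric and multi-affine with $\tilde p(z,\dots,z)=\prod_i(z-\bar a_i)$. If $p$ is stable, all $|a_i|<1$. Put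
$$m_i=A-a_iX-\bar a_iY+|a_i|^2D,\qquad\tilde m_i=D-a_iX-\bar a_iY+|a_i|^2A ,$$
so that
$$m_i^\circ=(1-a_iz)\overline{(1-a_iw)},\qquad\tilde m_i^\circ=(z-\bar a_i)\overline{(w-\bar a_i)} .$$
By Lemmas 5(b) and 6, $\Phi_n(H\prod_im_i)$ is separately symmetric with diagonal restriction $q(z)\overline{q(w)}$. The kernel $p(z)\overline{p(w)}$ has the same two properties and degree $\le1$ in each variable, so by Lemma 5(a) the two are equal. The same holds for $\tilde m_i$ and $\tilde p$. With the harmonic polynomial $L=H\big(\prod_im_i-\prod_i\tilde m_i\big)$ we obtain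
$$\Phi_n(L)=p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}. \tag{13}$$
The swap $A\leftrightarrow D$ exchanges $m_i$ and $\tilde m_i$ and preserves $R$ and $\Delta$, hence $H$. So $L$ is odd under the swap, vanishes on $A=D$, and is divisible by $t=A-D$: $L=tK$ with $K\in\mathcal P_{n-1}$ even under the swap. By (10) and (13),
$$p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}=\frac1n\sum_{j=1}^n(1-z_j\bar w_j)\,\Phi_{n-1}(K)(z_{\hat\jmath},\bar w_{\hat\jmath}). \tag{14}$$
It remains to prove that $\Phi_{n-1}(K)$ is positive.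

**Step 2: an explicit formula for $K$.** For $i\neq j$,
$$\Delta(m_im_j)=|a_i|^2+|a_j|^2-a_i\bar a_j-\bar a_ia_j=|a_i-a_j|^2=\Delta(\tilde m_i\tilde m_j).$$
Iterate $\Delta\prod\ell_i=\sum_{i<j}\Delta(\ell_i\ell_j)\prod_{k\neq i,j}\ell_k$. Each set of $r$ disjoint pairs arises in $r!$ orders, so
$$\Delta^r\prod_im_i=r!\sum_{|M|=r}d_M\prod_{i\in T(M)}m_i,\qquad d_M=\prod_{\{i,j\}\in M}|a_i-a_j|^2\ge0 ,$$
where $M$ runs over sets of $r$ disjoint pairs in $\{1,\dots,n\}$ and $T(M)$ is the set of indices not covered by $M$. The same holds for $\tilde m$. Inserting this in the definition of $H$ and dividing by $t$,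
$$K=\sum_{r\le n/2}(-1)^r\frac{(n-r)!}{n!}R^r\sum_{|M|=r}d_M\,G_{T(M)},\qquad G_T=\frac1t\Big(\prod_{i\in T}m_i-\prod_{i\in T}\tilde m_i\Big). \tag{15}$$
The numerator of $G_T$ is odd under the swap, so $G_T$ is a polynomial, even under the swap.

For $n=2$ the term $r=1$ has $T(M)=\emptyset$ and $G_\emptyset=0$: this is the cancellation of variances in Section 1. For $n=3$ we have $m_k-\tilde m_k=(1-|a_k|^2)t=2Q_kt$, so $G_{\{k\}}=2Q_k$, and
$$K=G_{\{1,2,3\}}-\tfrac23R\,\big(|a_1-a_2|^2Q_3+|a_1-a_3|^2Q_2+|a_2-a_3|^2Q_1\big).$$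
Since $\Phi_2(R)$ is positive, the second term contributes the negative of a positive kernel. With $(a_1,a_2,a_3)=(1,0,0)$ the coefficient is $-\frac23$, and $\frac13\Phi_2(-\frac23R)$ restricted to $w=z$ is $-\frac19|z_1-z_2|^2$, the bad term of (5). For general $n$ the signs in (15) alternate, and adding up positivity term by term is hopeless in this form.

What gets past this is to stop reading (15) as an expansion in powers of $R$, because $G_T$ contains powers of $R$ as well. The honest measure of the $R^m$-content of $K$ is $(\Delta^mK)^\circ$, by Lemma 7. We will see that because $tK$ is harmonic, $\Delta$ acts on $K$ as a derivative in $t^2$. In the coordinates $s=A+D$ and $t=A-D$, the polynomial $R$ is linear in $t^2$ with *negative* slope, and this negative slope cancels the sign $(-1)^r$.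

## 6. The Laplacian of $K$ is a derivative

Let $s=A+D$, $t=A-D$, $u=t^2$. Then $\partial_A=\partial_s+\partial_t$ and $\partial_D=\partial_s-\partial_t$, so
$$\Delta=\square-\partial_t^2,\qquad\square=\partial_s^2-\partial_X\partial_Y,\qquad R=\frac{s^2-u}4-XY .$$
The swap is $t\mapsto-t$, so polynomials even under the swap are polynomials in $(s,u,X,Y)$, and $\partial_u$ below acts on these. By the chain rule, on them
$$\partial_t^2=4u\,\partial_u^2+2\,\partial_u,\qquad t^{-1}\partial_t^2\,t=4u\,\partial_u^2+6\,\partial_u ;$$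
for the second, $t^{-1}\partial_t^2(tg)=2t^{-1}\partial_tg+\partial_t^2g$ and $\partial_tg=2t\,\partial_ug$.

**Step 3: replacing $\Delta^m$ by $\partial_u^m$.** We claim
$$\Delta^mK=4^m\,m!\;\partial_u^mK. \tag{16}$$
Since $0=\Delta L=\Delta(tK)=t\,\square K-\partial_t^2(tK)$, we have $\square K=4u\,\partial_u^2K+6\,\partial_uK$. Apply $\partial_u^m$, which commutes with $\square$, and use $\partial_u^m(u\,g)=u\,\partial_u^mg+m\,\partial_u^{m-1}g$:
$$\square\,\partial_u^mK=4u\,\partial_u^{m+2}K+(4m+6)\,\partial_u^{m+1}K .$$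
Hence
$$\Delta\,\partial_u^mK=\square\,\partial_u^mK-(4u\,\partial_u^2+2\,\partial_u)\partial_u^mK=4(m+1)\,\partial_u^{m+1}K ,$$
and (16) follows by induction on $m$.

**Step 4: the signs cancel.** We compute $(\partial_u^mK)^\circ$ from (15). The point $(1,z,\bar w,z\bar w)$ lies on $\{R=0\}$, so only values on $\{R=0\}$ matter. Since $\partial_uR=-\frac14$ and $\partial_u^2R=0$, the restriction of $\partial_u^kR^r$ to $\{R=0\}$ is $0$ for $k\ne r$ and $r!(-\frac14)^r$ for $k=r$. By Leibniz, on $\{R=0\}$,
$$\partial_u^m(R^rG)=\binom mr\,r!\,\big(-\tfrac14\big)^r\,\partial_u^{m-r}G\qquad(\text{zero if }r>m).$$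
The factor $(-1)^r$ here meets the $(-1)^r$ of (15):
$$(\partial_u^mK)^\circ=\sum_{r\le\min(m,n/2)}\frac{(n-r)!}{n!}\binom mr\frac{r!}{4^r}\sum_{|M|=r}d_M\,\big(\partial_u^{m-r}G_{T(M)}\big)^\circ. \tag{17}$$
All coefficients are now nonnegative. So everything reduces to one claim about products of linear forms: $(\partial_u^jG_T)^\circ$ is positive for all $T$ and all $j\ge0$.

## 7. Positivity of $(\partial_u^jG_T)^\circ$ by a beta integral

**Step 5: an integral for $\partial_u^jG_T$.** The aim is to write $\partial_u^jG_T$ as an average, with nonnegative weights, of products of the $m_i$ and $\tilde m_i$. Write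
$$m_i=P_i+tQ_i,\quad\tilde m_i=P_i-tQ_i,\qquad P_i=\frac{1+|a_i|^2}2s-a_iX-\bar a_iY,\quad Q_i=\frac{1-|a_i|^2}2\ge0 .$$
Let $f(y)=\prod_{i\in T}(P_i+yQ_i)=\sum_kf_ky^k$, with $f_k$ polynomials in $s,X,Y$. Then $G_T=\frac{f(t)-f(-t)}t=2\sum_kf_{2k+1}u^k$, so
$$\partial_u^jG_T=2\sum_{k\ge j}\frac{k!}{(k-j)!}f_{2k+1}u^{k-j} .$$
For $j=0$ this is $\int_{-1}^1f'(tx)\,dx$, a derivative of $f$ averaged over the segment from $-t$ to $t$. For general $j$ we claim
$$\int_{-1}^1(1-x^2)^jf^{(2j+1)}(tx)\,dx=4^j\,j!\;\partial_u^jG_T. \tag{18}$$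
To see this, let $l=k-j$. The beta integral gives
$$\int_{-1}^1x^{2l}(1-x^2)^j\,dx=\frac{\Gamma(l+\frac12)\,j!}{\Gamma(k+\frac32)}=2\cdot4^j\,j!\,\frac{(2l)!\,k!}{l!\,(2k+1)!},$$
using $\Gamma(l+\frac12)=\frac{(2l)!\sqrt\pi}{4^l\,l!}$ and $\Gamma(k+\frac32)=\frac{(2k+1)!\sqrt\pi}{2\cdot4^k\,k!}$. Only even powers of $x$ in $f^{(2j+1)}(tx)$ contribute to the integral in (18). They are the terms $f_{2k+1}\frac{(2k+1)!}{(2l)!}u^lx^{2l}$ with $k=l+j\ge j$. So the left side of (18) is
$$\sum_{k\ge j}f_{2k+1}\frac{(2k+1)!}{(2l)!}u^l\cdot2\cdot4^j\,j!\,\frac{(2l)!\,k!}{l!\,(2k+1)!}=4^j\,j!\cdot2\sum_{k\ge j}\frac{k!}{(k-j)!}f_{2k+1}u^{k-j}=4^j\,j!\;\partial_u^jG_T .$$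

**Step 6: expanding the integrand.** By the product rule for a product of functions affine in $y$,
$$f^{(2j+1)}(tx)=(2j+1)!\sum_{S\subset T,\,|S|=2j+1}\Big(\prod_{i\in S}Q_i\Big)\prod_{i\in T\setminus S}(P_i+xtQ_i) .$$
For $|x|\le1$ each remaining factor is a convex combination,
$$P_i+xtQ_i=\tfrac{1+x}2m_i+\tfrac{1-x}2\tilde m_i .$$
Expand the product over $T\setminus S=I\sqcup I'$, taking $m_i$ for $i\in I$ and $\tilde m_i$ for $i\in I'$. With $a=|I|$ and $b=|I'|$ we have $a+b+2j+1=|T|$. Substituting $x=2y-1$, so that $1-x^2=4y(1-y)$ and $dx=2\,dy$,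
$$\int_{-1}^1(1-x^2)^j\big(\tfrac{1+x}2\big)^a\big(\tfrac{1-x}2\big)^b\,dx=2\cdot4^j\,\frac{(a+j)!\,(b+j)!}{(a+b+2j+1)!} .$$
Dividing (18) by $4^jj!$ and applying $F\mapsto F^\circ$,
$$(\partial_u^jG_T)^\circ=\frac{2\,(2j+1)!}{j!\,|T|!}\sum_{\substack{S\subset T\\|S|=2j+1}}\ \prod_{i\in S}Q_i\sum_{I\sqcup I'=T\setminus S}(|I|+j)!\,(|I'|+j)!\;b_{I,I'}(z)\overline{b_{I,I'}(w)}, \tag{19}$$
$$b_{I,I'}(z)=\prod_{i\in I}(1-a_iz)\prod_{i\in I'}(z-\bar a_i).$$
All coefficients are $\ge0$, since $|a_i|\le1$ gives $Q_i\ge0$. So the kernel is positive (it is zero if $|T|<2j+1$).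

**Step 7: end of the proof of Theorem 1.** By (16), (17) and (19), $(\Delta^mK)^\circ=4^mm!\,(\partial_u^mK)^\circ$ is positive for every $m$. By Lemma 7 with $N=n-1$, $\Phi_{n-1}(K)=\sum_kB_k(z)\overline{B_k(w)}$. Since $\Phi_{n-1}(K)$ has degree $\le1$ in each variable, the $B_k$ are multi-affine by Lemma 4. Set $w=z$ in (14) and take $A_k=B_k/\sqrt n$. Multiplying the identity by $|p(0)|^2$, that is, the $A_k$ by $|p(0)|$, undoes the scaling. This is (7). $\blacksquare$

**The example again.** For $(a_1,a_2,a_3)=(1,0,0)$ we have $Q_1=0$, $Q_2=Q_3=\frac12$, $P_1=s-X-Y$ and $P_2=P_3=\frac s2$, so $G_{\{1,2,3\}}=s(s-X-Y)$ and $K=s(s-X-Y)-\frac23R$. Then $\partial_uK=-\frac23\cdot(-\frac14)=\frac16$, and $\Delta K=\frac23$ by (16). In Lemma 7, with $N=2$, $\kappa_1=2$, hence $F_1=\frac13$. Moreover $K^\circ=(1+z\bar w)(1-z)\overline{(1-w)}$, so $F_0^\circ$ is the sum of the squares of $1-z$ and $z-z^2$. The recipe gives on $w=z$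
$$\tfrac13\Phi_2(K)=\tfrac13\Big[\big|1-\tfrac{z_1+z_2}2\big|^2+\big|\tfrac{z_1+z_2}2-z_1z_2\big|^2+\tfrac13\cdot\tfrac12|z_1-z_2|^2\Big],$$
which is (6).

## 8. Which symmetric $p$ satisfy $|\tilde p|\le|p|$, and uniqueness of the kernel

**Proof of Theorem 2(a).** (iii)$\Rightarrow$(ii): if $p$ is zero-free in $\mathbb D^n$ this is Theorem 1; if $\tilde p=cp$ with $|c|=1$, take all $SOS_j=0$. (ii)$\Rightarrow$(i): $1-|z_j|^2>0$ on $\mathbb D^n$.

(i)$\Rightarrow$(iii): suppose (i) holds and $p$ has a zero $\zeta\in\mathbb D^n$; we show $\tilde p=cp$ with $|c|=1$. First we find the shape of the factorization. As $p$ has degree exactly one in each variable and degrees of factors add, each variable occurs in exactly one irreducible factor of $p$. This partitions $\{1,\dots,n\}$. Permutations of the variables permute the irreducible factors up to constants, so the partition is $S_n$-invariant. If a block contained $i\ne j$ but not $k$, the transposition $(j\,k)$ would carry it to a block containing $i$ but not $j$, which is impossible. So the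 partition consists of singletons, or is a single block.

*Singletons.* Then $p=\gamma\prod_j(\alpha_j+z_j)$, and by symmetry and unique factorization all $\alpha_j$ equal one $\alpha$. A zero in $\mathbb D^n$ forces $|\alpha|<1$. Here $\tilde p=\bar\gamma\prod_j(1+\bar\alpha z_j)$, so $|p(0)|=|\gamma||\alpha|^n<|\gamma|=|\tilde p(0)|$, contradicting (i).

*Single block.* Then $p$ is irreducible. By (i), $\tilde p$ vanishes at every zero of $p$ in $\mathbb D^n$. We claim $p\mid\tilde p$. Choose a direction $v\in\mathbb C^n$ with $p(\zeta+\lambda v)\not\equiv0$ in $\lambda$, and linear coordinates $(y,\lambda)$ on $\mathbb C^n$ with the $\lambda$-axis along $v$. Then $p$ depends on $\lambda$, since $p(\zeta)=0$. Suppose $p\nmid\tilde p$. By Gauss's lemma $p$ is irreducible in $\mathbb C(y)[\lambda]$ and does not divide $\tilde p$ there, so $p$ and $\tilde p$ are coprime in $\mathbb C(y)[\lambda]$. Clearing denominators in a Bézout relation, $g_1p+g_2\tilde p=\rho(y)$ with polynomials $g_1,g_2$ and $\rho\ne0$. By Hurwitz's theorem, for every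 $y$ near the $y$-coordinate of $\zeta$ the function $p(y,\cdot)$ has a zero near the $\lambda$-coordinate of $\zeta$. That zero of $p$ lies in $\mathbb D^n$, so $\tilde p$ vanishes there too, and $\rho(y)=0$. Thus $\rho$ vanishes on a nonempty open set, so $\rho=0$, a contradiction. (For $n=1$ there is no $y$, $\rho$ is a nonzero constant, and the contradiction occurs at $\zeta$ itself.)

So $p\mid\tilde p$. As $p$ has degree exactly $1$ and $\tilde p$ degree at most $1$ in each variable, $\tilde p=cp$ with a constant $c$. On the torus $|\tilde p|=|p|$, and $p$ does not vanish identically there, so $|c|=1$. $\square$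

**Proof of Theorem 2(b).** Existence: $k=\frac{|p(0)|^2}n\Phi_{n-1}(K)$, with $K$ built from $p/p(0)$.

For uniqueness we first note that $\Phi_N$ is a bijection from $\mathcal P_N$ onto the kernels that have degree $\le1$ in each variable and are invariant under simultaneous permutations. Indeed, in a monomial of degree $\le1$ in each variable, each index $i$ contributes one of $1,z_i,\bar w_i,z_i\bar w_i$. Its orbit under simultaneous permutations is given by how often each type occurs, that is, by $(a,b,c,d)$ with $a+b+c+d=N$. And $\Phi_N(A^aX^bY^cD^d)$ is the average over that orbit, a nonzero multiple of the orbit sum.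

Now let $\Phi_{n-1}(K_1)$ and $\Phi_{n-1}(K_2)$ both satisfy the identity. The identity for $w=z$ determines the polarized identity, since a polynomial in $z,\bar w$ vanishing for $w=z$ is zero. Subtracting and using (10), $\Phi_n(t(K_1-K_2))=0$. By injectivity $t(K_1-K_2)=0$, so $K_1=K_2$. $\square$

## 9. The squares span everything when $p$ is stable

**Proof of Theorem 2(c).** Scaling does not affect spans, so let $p(0)=1$. Let all $|a_i|<1$, put $N=n-1$ and $0\le m\le N/2$. For a positive kernel $\sum_kf_k(z)\overline{f_k(w)}$, the span of the $f_k$ depends only on the kernel: it is the range of the coefficient matrix, which is positive semidefinite. When positive kernels are added, these spans add. We follow the spans through the proof.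

**Step 8: the kernels $(\Delta^mK)^\circ$.** The claim is that the functions in $(\Delta^mK)^\circ$ span all polynomials of degree $\le N-2m$. In (17) the term $r=0$ is $(\partial_u^mG_{\{1,\dots,n\}})^\circ$, with coefficient $1$. Fix $S\subset\{1,\dots,n\}$ with $|S|=2m+1\le n$. By (19), since all $Q_i>0$, this term contains with positive coefficients all squares of $b_{I,I'}$ with $I\sqcup I'=\{1,\dots,n\}\setminus S$.

Number the complement of $S$ as $1,\dots,\nu$, where $\nu=n-2m-1=N-2m$, and let
$$b_k=\prod_{i\le k}(1-a_iz)\prod_{k<i\le\nu}(z-\bar a_i),\qquad0\le k\le\nu .$$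
These are linearly independent. Let $\sum c_kb_k=0$. If $\nu\ge1$, evaluation at $z=\bar a_\nu$ kills all $b_k$ with $k<\nu$, while $b_\nu(\bar a_\nu)=\prod_i(1-a_i\bar a_\nu)\ne0$ since $|a_i\bar a_\nu|<1$. So $c_\nu=0$. Divide the remaining relation by $z-\bar a_\nu$ and repeat with $\nu-1$ in place of $\nu$, down to $\nu=0$, where $b_0=1$. Thus the $\nu+1$ polynomials $b_k$ of degree $\le\nu$ span all polynomials of degree $\le\nu$. No larger degree occurs, because $\Delta^mK\in\mathcal P_{N-2m}$.

**Step 9: the kernel $\Phi_N(K)$.** In the proof of Lemma 7 for $F=K$, the kernel $F_m^\circ$ is a positive multiple of $(\Delta^mK)^\circ$, and $f\mapsto\hat f$ is an isomorphism from polynomials of degree $\le N-2m$ onto symmetric multi-affine polynomials in $N-2m$ variables. Hence the functions in the square decomposition of $\Phi_{N-2m}(F_m)$ span all symmetric multi-affine polynomials in $N-2m$ variables. By (8) and (9), those of $\Phi_N(K)$ span all products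
$$(z_{i_1}-z_{j_1})\cdots(z_{i_m}-z_{j_m})\,g,\qquad g\text{ symmetric multi-affine in the remaining variables},\quad0\le m\le N/2 ,$$
with $i_1,j_1,\dots,i_m,j_m$ distinct.

**Step 10: these products span.** We show by induction on $N$ that they span the space $V_N$ of all multi-affine polynomials in $N$ variables. The cases $N=0,1$ are trivial, with $m=0$. Let $f\in V_N$. Then $f$ minus its symmetrization is the average over permutations $\pi$ of $f-f\circ\pi$. Writing $\pi$ as a product of transpositions and telescoping, it is a combination of differences $h-h\circ(i\,j)$ with $h\in V_N$. The symmetrization is a product with $m=0$. If $h=\alpha+\beta z_i+\gamma z_j+\delta z_iz_j$ with coefficients in the other variables, then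
$$h-h\circ(i\,j)=(z_i-z_j)(\beta-\gamma),$$
and $\beta-\gamma$ is multi-affine in the other $N-2$ variables. By the induction hypothesis it is a combination of products of the required kind in those variables. $\square$

## 10. Small non-symmetric perturbations

Theorem 2(c) says that the coefficient matrix of $\Phi_{n-1}(K)$ is positive definite, which leaves room to move. To use the room we must write a small error as a combination of the $1-z_j\bar w_j$ with small coefficients. Call a kernel *Hermitian* if its coefficient matrix is Hermitian.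

**Claim.** Let $k(z,\bar w)$ have degree $\le1$ in each $z_j$ and each $\bar w_j$ ($1\le j\le n$), be Hermitian, and vanish when $\bar w_j=1/z_j$ for all $j$. Then $k=\sum_j(1-z_j\bar w_j)H_j$, where the $H_j$ are Hermitian, have degree $\le1$ in each variable, are independent of $z_j,\bar w_j$, and depend linearly (hence continuously) on $k$.

*Proof.* Write, with $k_0,\dots,k_3$ free of $z_1,\bar w_1$,
$$k=k_0+k_1z_1+k_2\bar w_1+k_3z_1\bar w_1=\big[(k_0+k_3)+k_1z_1+k_2\bar w_1\big]-(1-z_1\bar w_1)k_3 .$$
Put $H_1=-k_3$. Its coefficient matrix is a principal block of that of $k$ up to sign, so $H_1$ is Hermitian, and hence so is the bracket $k-(1-z_1\bar w_1)H_1$. The bracket contains no $z_1\bar w_1$. Treat it in the same way with respect to the index $2$, and so on; the later steps do not reintroduce $z_1\bar w_1$, since they only replace $z_j\bar w_j$ by $1$ in some terms. The final remainder is a combination of products over $j$ of elements of $\{1,z_j,\bar w_j\}$. It vanishes when $\bar w_j=1/z_j$ for all $j$, because $k$ and all $1-z_j\bar w_j$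 do. There these products become distinct Laurent monomials, so all coefficients of the remainder are $0$. $\square$

**Proof of Corollary 3.** Let $p'$ be multi-affine with coefficients close to those of $p$. Write $p=\sum_kp_ke_k$ with some $p_k\ne0$, $k\ge1$. The coefficients of the monomials of degree $k$ in $p'$ are close to $p_k$, hence nonzero, so every variable occurs and $p'$ has multidegree $(1,\dots,1)$. Since $|p|$ is bounded below by a positive constant on the compact set $\overline{\mathbb D}^n$, $p'$ is stable. Put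
$$k=\big(p'(z)\overline{p'(w)}-\tilde p'(z)\overline{\tilde p'(w)}\big)-\big(p(z)\overline{p(w)}-\tilde p(z)\overline{\tilde p(w)}\big).$$
This kernel is Hermitian, has degree $\le1$ in each variable, and has small coefficients. When $\bar w_j=1/z_j$ for all $j$, we have $\overline{p(w)}=\tilde p(z)/\prod_jz_j$ and $\overline{\tilde p(w)}=p(z)/\prod_jz_j$, so the second bracket vanishes, and likewise the first. The Claim applies: $k=\sum_j(1-z_j\bar w_j)H_j$ with small Hermitian $H_j$, each a kernel of degree $\le1$ in the $n-1$ variables $z_{\hat\jmath}$ and in $\bar w_{\hat\jmath}$. By (14), rescaled,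
$$p'(z)\overline{p'(w)}-\tilde p'(z)\overline{\tilde p'(w)}=\sum_{j=1}^n(1-z_j\bar w_j)\Big[\tfrac{|p(0)|^2}n\,\Phi_{n-1}(K)(z_{\hat\jmath},\bar w_{\hat\jmath})+H_j\Big],$$
with $K$ built from $p/p(0)$. By Theorem 2(c), $\frac{|p(0)|^2}n\Phi_{n-1}(K)$ has a positive definite coefficient matrix on $V_{n-1}$: it is positive semidefinite and its range is everything. Adding a sufficiently small Hermitian $H_j$ keeps the matrix positive definite, and by the spectral theorem a kernel with positive definite coefficient matrix is positive. Setting $w=z$ gives an Agler decomposition for $p'$. $\blacksquare$
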